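# Ehrhart coefficients of matroid polytopes that exceed those of the hypersimplex

## Three theorems comparing $\operatorname{ehr}_M$ with $\operatorname{ehr}_{U_{r,n}}$

**Theorem 1.** Fix $d\ge 2$. There are $c_d>0$ and $n_0(d)$ such that for every $n\ge n_0(d)$ there is a connected matroid $M$ of rank $4$ on $n$ elements with
$$[t^d]\operatorname{ehr}_M(t)-[t^d]\operatorname{ehr}_{U_{4,n}}(t)\ \ge\ c_d\,n^2(\log n)^{d-2}.$$
For $n=2^{m+1}-1$ one may take for $M$ the truncation to rank $4$ of $PG(m,2)$, and for it the difference is $\frac{37}{10080\,(d-2)!}\,n^2(\log n)^{d-2}(1+o(1))$ as $m\to\infty$.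

**Theorem 2.** For all $r\ge4$ and $d\ge2$ there is $n_0(r,d)$ such that for every $n\ge n_0(r,d)$ there is a connected matroid $M$ of rank $r$ on $n$ elements with $[t^d]\operatorname{ehr}_M>[t^d]\operatorname{ehr}_{U_{r,n}}$. The same holds with rank $n-r$ in place of $r$. Moreover, for fixed $r$ and $d$, $[t^d]\operatorname{ehr}_{U_{r,n}}=O((\log n)^d)$, while $[t^d]\operatorname{ehr}_M\ge c\,n^2(\log n)^{d-2}$ with some $c=c(r,d)>0$. So not even $\operatorname{ehr}_M\preceq C\operatorname{ehr}_{U_{r,n}}$ with a constant $C=C(r)$ holds.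

**Theorem 3.** For every connected matroid $M$ of rank $r$ on $n\ge2$ elements,
$$[t^i]\operatorname{ehr}_M\le[t^i]\operatorname{ehr}_{U_{r,n}}\qquad\text{for } i\in\{0,\,1,\,n-2,\,n-1\}.$$
For $i=1$ equality holds if and only if $M=U_{r,n}$.

Here is what the symbols mean. Let $M$ be a matroid of rank $r$ on $[n]=\{1,\dots,n\}$. Its base polytope $\mathcal P_M\subset\mathbb R^n$ is the convex hull of the indicator vectors of its bases. For a lattice polytope $P$ the function $\operatorname{ehr}_P(t)=|tP\cap\mathbb Z^n|$, $t\in\mathbb Z_{\ge0}$, is a polynomial in $t$, the Ehrhart polynomial, and $\operatorname{ehr}_M:=\operatorname{ehr}_{\mathcal P_M}$. The uniform matroid $U_{r,n}$ has all $r$-subsets as bases, and its polytope is the hypersimplex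
$$\Delta_{r,n}=\{x\in[0,1]^n:\ x_1+\dots+x_n=r\}.$$
We write $[t^d]p$ for the coefficient of $t^d$ in $p$, and $p\preceq q$ if $[t^d]p\le[t^d]q$ for every $d\ge0$.

The question is this. Every rank-$r$ matroid polytope sits inside the hypersimplex, so it has at most as many lattice points in each dilate. Does it also have a smaller Ehrhart polynomial coefficient by coefficient? Ferroni conjectured that for connected $M$ of rank $r$ on $n$ elements
$$\operatorname{ehr}_{T_{r,n}}\preceq\operatorname{ehr}_M\preceq\operatorname{ehr}_{U_{r,n}},$$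
where $T_{r,n}$ is the unique (up to isomorphism) connected matroid of rank $r$ on $n$ elements with the minimum possible number of bases. The lower inequality is known to be false in general. The upper one is the question considered here, with $n\ge2$ and $1\le r\le n-1$; its source is Danai Deligeorgaki, Daniel McGinnis, Andrés R. Vindas-Meléndez, "Ehrhart Bounds for Panhandle and Paving Matroids Through Enumeration of Chain Forests", arXiv:2311.01640 (2023). Theorem 1 with $d=2$ says that the upper inequality is false too. Theorems 1 and 3 together say that the fixed degrees $d$ in which it always holds are exactly $d=0$ and $d=1$. For rank $\le2$ the full upper bound is a theorem of Ferroni–Jochemko–Schröter, *Ehrhart polynomials of rank two matroids*. Rank $3$ is not settled by what follows.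

The gap between values and coefficients is the whole matter. The polynomial $\binom t2=\frac12t^2-\frac12t$ is nonnegative at every integer $t\ge0$, yet $0\not\preceq\binom t2$.

## Matroid facts, and the octahedron with one corner cut off

For $x\in\mathbb R^E$ and $A\subseteq E$ write $x(A)=\sum_{i\in A}x_i$, and let $\mathbf 1$ be the all-ones vector. We use the following textbook facts.

Edmonds' description of the base polytope is
$$\mathcal P_M=\{x\ge 0:\ x(E)=\mathrm{rk}(E),\ x(A)\le\mathrm{rk}(A)\ \text{for all }A\subseteq E\}.$$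
The bases of the dual $M^*$ are the complements of the bases of $M$, so $\mathcal P_{M^*}=\mathbf 1-\mathcal P_M$ and $\operatorname{ehr}_{M^*}=\operatorname{ehr}_M$; also $U_{r,n}^*=U_{n-r,n}$. A matroid is connected if there is no partition $E=A\sqcup B$ into nonempty sets with $\mathrm{rk}(A)+\mathrm{rk}(B)=\mathrm{rk}(E)$. Such a partition is called a separation, and no circuit meets both of its sides. The dual of a connected matroid is connected, a connected matroid on $n\ge2$ elements has no loops and no coloops, and its polytope has dimension $n-1$.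

**Definition (truncation).** The truncation of $M$ to rank $k\le\mathrm{rk}(M)$ has rank function $A\mapsto\min(k,\mathrm{rk}(A))$. For example, the truncation of $U_{3,3}$ to rank $2$ is $U_{2,3}$.

**Definition (binary projective geometry).** The points of $PG(m,2)$ are the nonzero vectors of $\mathbb F_2^{m+1}$, and the rank of a set of points is the dimension of its span. There are $v=2^{m+1}-1$ points. For $m=2$ this is the Fano plane: $7$ points and $7$ lines $\{a,b,a+b\}$.

*By hand, $r=2$, $n=4$.* The lattice points of $t\Delta_{2,4}$ are the $x\in[0,t]^4$ with sum $2t$. At most one coordinate can exceed $t$ in a nonnegative integer solution (two would need $2t+2$), so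
$$\operatorname{ehr}_{U_{2,4}}(t)=\tbinom{2t+3}3-4\tbinom{t+2}3=\tfrac23t^3+2t^2+\tfrac73t+1 .$$
Let $M$ have all pairs except $\{1,2\}$ as bases; it has rank $2$ and parallel classes $\{1,2\},\{3\},\{4\}$, and it is connected. By Edmonds, the lattice points lost are those with $x_1+x_2\ge t+1$. Put $x_3+x_4=u$, so $x_1+x_2=2t-u$ with $0\le u\le t-1$. There are $u+1$ choices for $(x_3,x_4)$ and $u+1$ choices for $(t-x_1,t-x_2)$, whose sum is $u$. Hence
$$\operatorname{ehr}_{U_{2,4}}(t)-\operatorname{ehr}_M(t)=\sum_{u=0}^{t-1}(u+1)^2=\tfrac13t^3+\tfrac12t^2+\tfrac16t .$$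
All coefficients are nonnegative. At $t=1$ the difference is $1$, the one missing basis.

This suggests the general plan: write the loss $\operatorname{ehr}_{U_{r,n}}-\operatorname{ehr}_M$ as a sum over flats of explicit sums of products of binomials, and read off the signs of the coefficients. First we need a way to read off coefficients of such sums.

## Coefficients of $\sum_u g(t,u)\binom{u+N-1}{N-1}$ for large $N$

Throughout, $d$ and $r$ are fixed, $n\to\infty$, and the constants in $O(\cdot)$ depend only on $d$, $r$ and other data declared fixed. Put $H_k=\sum_{i\le k}1/i$ and $L=1+\log n$. For a polynomial $p(t)$ let $\|p\|=\sum_{j\le d}|[t^j]p|$. Since a coefficient of degree $\le d$ of $pq$ only involves coefficients of degree $\le d$ of $p$ and $q$, we have $\|pq\|\le\|p\|\,\|q\|$. For polynomials, "$p=O(f)$" means $\|p\|=O(f)$. The symbol $\binom zk$ denotes the polynomial $z(z-1)\cdots(z-k+1)/k!$. An identity between polynomials in $t$ is proved once it holds for all large integers $t$. The basic object is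
$$\pi_N(t)=\prod_{i=1}^{N-1}\Big(1+\frac ti\Big)=\binom{t+N-1}{N-1},$$
which counts the nonnegative integer vectors of length $N$ with sum $t$.

**Size of $\pi_N$.** The coefficient $[t^i]\pi_N$ is the elementary symmetric function $e_i(1,\frac12,\dots,\frac1{N-1})$. Expand $H_{N-1}^i$ as a sum over $i$-tuples of indices. The tuples with distinct entries contribute $i!\,e_i$. A tuple with a repeated entry has two equal positions, and for a given pair of positions such tuples contribute at most $\sum_k k^{-2}\cdot H_{N-1}^{i-2}\le\frac{\pi^2}6H_{N-1}^{i-2}$. So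
$$H_{N-1}^i-\tbinom i2\tfrac{\pi^2}6H_{N-1}^{i-2}\ \le\ i!\,e_i\ \le\ H_{N-1}^i .$$
Since $H_{N-1}=\log N+O(1)$, for fixed $i$
$$[t^i]\pi_N=\frac{(\log N)^i}{i!}(1+o(1)),\qquad \pi_N(ct)=O\big((1+\log N)^d\big)\ \text{ for fixed }c. \tag{1}$$

**Lemma 1.** For integers $T\ge0$, $N\ge1$, $i\ge0$,
$$\sum_{u=0}^{T-1}\binom ui\binom{u+N-1}{N-1}=\frac1{N+i}\,T\,\pi_N(T)\binom{T-1}i .$$

*Proof.* For $u\ge i$ we have
$$\binom ui\binom{u+N-1}{N-1}=\frac{(u+N-1)!}{i!\,(u-i)!\,(N-1)!}=\binom{N+i-1}i\binom{u+N-1}{N+i-1},$$
and for $u<i$ both ends vanish. The hockey-stick identity gives the sum $\binom{N+i-1}i\binom{T+N-1}{N+i}$. The numerator of $\binom{T+N-1}{N+i}$ is the product of $(T+N-1)\cdots(T+1)=(N-1)!\,\pi_N(T)$, of $T$, and of $(T-1)\cdots(T-i)=i!\binom{T-1}i$. Multiply by $\binom{N+i-1}i=\frac{(N+i-1)!}{i!\,(N-1)!}$ and divide by $(N+i)!$. $\square$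

**Lemma 2.** Let $g(t,u)$ be a fixed polynomial, and let $T=ct-l$ with fixed integers $c\ge1$, $l\ge-1$. Put $S_g(T;N)=\sum_{u=0}^{T-1}g(t,u)\binom{u+N-1}{N-1}$, a polynomial in $t$. As $N\to\infty$:

1. $S_g(T;N)=O\big(N^{-1-l}(1+\log N)^d\big)$.
2. If $T=t$, then $S_g(t;N)=\frac{t\,\pi_N(t)}N\,g(t,t-1)+O\big(N^{-2}(1+\log N)^d\big)$.
3. If $\binom{u+N-1}{N-1}$ is replaced by $\binom{u+N-1}{N-1+k}$ with $k\ge0$ fixed, the bound in part 1 improves by a factor $O(N^{-k})$.

*Proof.* Write $g(t,u)=\sum_ig_i(t)\binom ui$ (finite sum, fixed polynomials $g_i$). By Lemma 1,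
$$S_g(T;N)=T\pi_N(T)\sum_i\frac{g_i(t)}{N+i}\binom{T-1}i. \tag{2}$$
The sum over $i$ is $O(1/N)$. The prefactor is $T\pi_N(T)=N\binom{T+N-1}N=\frac1{(N-1)!}\prod_{m=0}^{N-1}(T+m)$. For $T=ct-l$ with $l\ge0$, its factors run from $ct-l$ up to $ct+(N-1-l)$. Those of the form $ct+i$ with $1\le i\le N-1-l$ multiply to $(N-1-l)!\,\pi_{N-l}(ct)$. Hence
$$T\pi_N(T)=\frac{(N-1-l)!}{(N-1)!}\,\pi_{N-l}(ct)\prod_{m=0}^l(ct-m)=O\big(N^{-l}(1+\log N)^d\big).$$
For $l=-1$ the factors are $ct+1,\dots,ct+N$, and $T\pi_N(T)=N\pi_{N+1}(ct)=O(N(1+\log N)^d)$. This gives part 1. For part 2 insert $\frac1{N+i}=\frac1N-\frac i{N(N+i)}$ into (2) and use $\sum_ig_i(t)\binom{t-1}i=g(t,t-1)$. The remaining terms are $t\pi_N(t)\cdot O(N^{-2})$. For part 3 use the identity from the proof of Lemma 1 in the form $\binom{u+N-1}{N-1+k}=\binom uk\binom{u+N-1}{N-1}\big/\binom{N+k-1}k$, and apply part 1 to the fixed polynomial $g(t,u)\binom uk$. $\square$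

Part 2 is the tool that decides signs: the leading coefficient of the sum is governed by the last value $g(t,t-1)$, viewed as a polynomial in $t$.

**Lemma 3.** For fixed $r$, $\operatorname{ehr}_{U_{r,n}}=O(L^d)$.

*Proof.* For $t\ge r$, inclusion–exclusion over the set of coordinates that are $\ge t+1$ gives
$$\operatorname{ehr}_{U_{r,n}}(t)=\sum_{j=0}^{r-1}(-1)^j\binom nj\binom{(r-j)t-j+n-1}{n-1}.$$
Indeed, after subtracting $t+1$ from $j$ coordinates the sum is $(r-j)t-j$, which is $\ge0$ for $j\le r-1$ and negative for $j\ge r$. With $c=r-j$, the numerator of $\binom{ct-j+n-1}{n-1}$ has factors from $ct-j+1$ to $ct+n-1-j$, so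
$$\binom{ct-j+n-1}{n-1}=\frac{(n-1-j)!}{(n-1)!}\,\pi_{n-j}(ct)\prod_{m=0}^{j-1}(ct-m)=O(n^{-j}L^d),$$
and $\binom nj=O(n^j)$. $\square$

## Three-point lines in rank three: violated flats that exclude each other

Let us try to prove the conjecture in a case beyond the octahedron. Let $M$ be a simple matroid (no loops, no parallel pairs) of rank $3$ on $n\ge4$ elements in which every line (rank-$2$ flat) has at most three points, and let $b_3$ be its number of three-point lines. For $x\in t\Delta_{3,n}\cap\mathbb Z^n$ the only constraints of Edmonds that can fail are $x(\ell)\le2t$ for the three-point lines $\ell$. Call $\ell$ violated if $x(\ell)\ge2t+1$. Two violated lines would give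
$$4t+2\le x(\ell_1)+x(\ell_2)=x(\ell_1\cup\ell_2)+x(\ell_1\cap\ell_2)\le3t+t,$$
which is impossible. So each lost point violates exactly one line. Write $x(\ell)=3t-u$ with $0\le u\le t-1$ and $N=n-3$. There are $\binom{u+2}2$ choices on $\ell$ (put $x_i=t-y_i$ with $y_i\ge0$ of sum $u$) and $\binom{u+N-1}{N-1}$ choices off $\ell$. Since $\binom{u+2}2=1+2u+\binom u2$, Lemma 1 gives
$$\operatorname{ehr}_{U_{3,n}}-\operatorname{ehr}_M=b_3\,t\,\pi_N(t)\Big[\frac1N+\frac{2(t-1)}{N+1}+\frac{(t-1)(t-2)}{2(N+2)}\Big].$$
In the bracket, the constant term is $\frac1N-\frac2{N+1}+\frac1{N+2}=\frac2{N(N+1)(N+2)}$, the coefficient of $t$ is $\frac2{N+1}-\frac3{2(N+2)}=\frac{N+5}{2(N+1)(N+2)}$, and the coefficient of $t^2$ is $\frac1{2(N+2)}$. All are positive, so the upper bound holds for these matroids.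

The argument uses that a lost point violates exactly one flat. In rank $4$ this breaks. Take a line $\ell$ inside a plane $H$ of a binary projective geometry and a point $h\in H\setminus\ell$. Let $x$ equal $t$ on the three points of $\ell$ and on $h$, and $0$ elsewhere, so the total is $4t$. Then $x(\ell)=3t>2t$ and $x(H)=4t>3t$, so one lost point violates a line and also a plane. A sum over flats counts it twice, and the overcount has to be subtracted. A plane of $PG(m,2)$ contains seven lines, so there is a lot to subtract. The idea is to keep exact track of this correction, one plane at a time. We will see that it outweighs the positive contribution of the plane itself.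

## Truncated binary geometry: a pointwise count of violated lines and planes

**The matroid.** Let $m\ge3$, let $V$ be the point set of $PG(m,2)$ with rank function $\rho$, and let $v=|V|=2^{m+1}-1$. Let $F$ be a finite set disjoint from $V$, possibly empty, and put $E=V\sqcup F$, $n=|E|$. Let $M$ be the truncation to rank $4$ of $PG(m,2)\oplus U_{|F|,|F|}$:
$$\mathrm{rk}(A)=\min\big(4,\ \rho(A\cap V)+|A\cap F|\big).$$
The set $F$ only adjusts the number of elements. Given $n\ge16$, choose $m$ maximal with $v\le n-1$. Then $m\ge3$, $|F|\ge1$, and maximality gives $2^{m+2}-1=2v+1\ge n$, so $v\ge(n-1)/2$. If $n=2^{m+1}-1$ we may instead take $F=\emptyset$. In all cases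
$$\tfrac{n-1}2\le v\le n .$$

**Connectedness.** Any two points of $V$ lie in a three-point line, which is a circuit of $M$. So in a separation $E=A\sqcup B$ we may assume $V\subseteq A$. Then $\mathrm{rk}(A)=4$, because $\rho(V)=m+1\ge4$. Hence $\mathrm{rk}(B)=0$, and $B=\emptyset$ since $M$ has no loops.

**Lines and planes.** "Line" and "plane" mean rank-$2$ and rank-$3$ flats of $PG(m,2)$. A line has $3$ points; a plane has $7$ points and $7$ lines. There are
$$b=\frac{v(v-1)}6\ \text{ lines},\qquad p=\frac{v(v-1)(v-3)}{168}\ \text{ planes},$$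
the second because there are $v(v-1)(v-3)$ ordered independent triples of points and each plane contains $7\cdot6\cdot4=168$ of them. By linear algebra, two distinct planes meet inside some line; a line not contained in a plane meets it in at most one point; two distinct lines that meet lie in a unique plane.

**Lost points.** Let $t\ge1$ and $x\in t\Delta_{4,E}\cap\mathbb Z^E$, that is, $0\le x_i\le t$ and $x(E)=4t$. Then $x\in t\mathcal P_M$ if and only if $x(\ell)\le2t$ for all lines $\ell$ and $x(H)\le3t$ for all planes $H$. Necessity is part of Edmonds' description. For sufficiency, let $A\subseteq E$. If $\mathrm{rk}(A)=4$, then $x(A)\le4t$ trivially. Otherwise let $K$ be the closure of $A\cap V$ in $PG(m,2)$. It is empty, a point, a line or a plane, so $x(K)\le t\rho(A\cap V)$, and $x(A)\le x(K)+x(A\cap F)\le t\rho(A\cap V)+t|A\cap F|=t\,\mathrm{rk}(A)$.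

Call a line $\ell$ violated if $x(\ell)\ge2t+1$ and a plane $H$ violated if $x(H)\ge3t+1$. Let $v_H(x)$ be the number of violated lines contained in $H$. Write $[\,\cdot\,]$ around a condition for its indicator.

**Lemma 4.** For every $t\ge1$ and $x\in t\Delta_{4,E}\cap\mathbb Z^E$,
$$[x\notin t\mathcal P_M]=\#\{\text{violated lines}\}+\sum_{H\text{ violated}}\big(1-v_H(x)\big). \tag{3}$$

*Proof.* If there is no violated line or plane, both sides are $0$. Otherwise the left side is $1$, and we must show that the right side is $1$.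

**Step 1: violated planes contain all violated lines.** This controls how violations can be nested. If $H$ and $\ell$ are violated and $\ell\not\subset H$, then $|H\cap\ell|\le1$ and
$$5t+2\le x(H)+x(\ell)=x(H\cup\ell)+x(H\cap\ell)\le4t+t,$$
a contradiction.

**Step 2: no violated line.** Here we need that exactly one plane is violated. Two distinct violated planes meet inside a line, which is not violated, so $6t+2\le x(H_1)+x(H_2)=x(H_1\cup H_2)+x(H_1\cap H_2)\le4t+2t$, a contradiction. So there is exactly one violated plane, with $v_H=0$, and the right side is $1$.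

**Step 3: exactly one violated line.** Here the violated planes must cancel out. By Step 1 every violated plane has $v_H=1$ and contributes $0$. The right side is $1$.

**Step 4: at least two violated lines.** Here one plane must absorb all the excess. Take two violated lines $\ell_1,\ell_2$. Since $x(\ell_1)+x(\ell_2)\ge4t+2>4t$, they are not disjoint, so they meet in a point and lie in a unique plane $H_0$. Moreover $x(H_0)\ge x(\ell_1\cup\ell_2)\ge4t+2-t\ge3t+1$, so $H_0$ is violated. By Step 1 every violated plane contains $\ell_1\cup\ell_2$, hence equals $H_0$, and $H_0$ contains all violated lines. If there are $k$ of them, the right side is $k+(1-k)=1$. $\square$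

To see Step 4 at work, take $t=2$, independent points $s,a,b$, and $x=2$ on $s,a,b$, $x=1$ on $s+a$ and $s+b$, $x=0$ elsewhere; the total is $8$. The violated lines are $\{s,a,s+a\}$ and $\{s,b,s+b\}$, each with $x=5$; for instance $\{a,b,a+b\}$ has $x=4$, which is allowed. The plane they span has $x=8\ge7$. Any other plane meets it inside a line, so it has $x\le5$. The right side of (3) is $2+(1-2)=1$.

Sum (3) over all $x\in t\Delta_{4,E}\cap\mathbb Z^E$. The contribution of a line depends only on its having three points, and that of a plane only on its Fano structure. So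
$$\operatorname{ehr}_{U_{4,n}}(t)-\operatorname{ehr}_M(t)=b\,\Lambda(t)+p\,Q(t), \tag{4}$$
where, for a fixed line $\ell$ and a fixed plane $H$,
$$\Lambda(t)=\#\{x:\ x(\ell)\ge2t+1\},\qquad Q(t)=\sum_{x:\ x(H)\ge3t+1}\big(1-v_H(x)\big).$$

As a check, at $t=1$ formula (4) counts the non-bases of size $4$. Here $\Lambda(1)=n-3$. In a plane there are $\binom74=35$ four-sets, and each of the $7$ lines lies in $4$ of them, so $Q(1)=35-28=7$. These $7$ are the complements of the lines in the plane, the four-sets of rank $3$ that contain no line.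

## The $n^3$ planes and the derivative $B'(0)=-\frac{37}{60}$

There are about $n^2/6$ lines and $n^3/168$ planes. We show that each line contributes $O(L^d/n)$ and each plane a negative amount of order $(\log n)^{d-2}/n$.

**Step 1: the lines are negligible.** The aim is $b\Lambda=O(nL^d)$. Put $N'=n-3$ and write $x(\ell)=3t-w$ with $0\le w\le t-1$. There are $\binom{w+2}2$ choices on $\ell$. The other $N'$ coordinates lie in $[0,t]$ with sum $t+w\le2t-1$, so in a nonnegative solution at most one of them exceeds $t$. Subtracting those in which one does,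
$$\Lambda(t)=\sum_{w=0}^{t-1}\binom{w+2}2\left[\binom{t+w+N'-1}{N'-1}-N'\binom{w+N'-2}{N'-1}\right].$$
In the first part put $u=t+w$, so $t\le u\le2t-1$. It equals $S_g(2t;N')-S_g(t;N')$ with $g(t,u)=\binom{u-t+2}2$, which is $O(L^d/n)$ by Lemma 2, part 1, with $l=0$. In the second part the term $w=0$ vanishes. With $w=u+1$ it is $N'S_g(t-1;N')$ with $g=\binom{u+3}2$, which is $N'\cdot O(N'^{-2}L^d)$ by part 1 with $l=1$. So $\Lambda=O(L^d/n)$, and since $b=O(n^2)$,
$$b\,\Lambda=O(nL^d). \tag{5}$$

**Step 2: write $Q$ in the form of Lemma 2.** Put $N=n-7$ and $u=x(E\setminus H)$. Then $x(H)=4t-u\ge3t+1$ means $0\le u\le t-1$, and the coordinates outside $H$ are automatically $\le t$. There are $\binom{u+N-1}{N-1}$ choices for them, so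
$$Q(t)=\sum_{u=0}^{t-1}q(t,u)\binom{u+N-1}{N-1},\qquad q(t,u)=a(t,u)-7\,y(t,u),$$
where $a(t,u)$ counts the $z\in([0,t]\cap\mathbb Z)^7$ with sum $4t-u$, and $y(t,u)$ counts those among them with $z(\ell)\ge2t+1$ for a fixed line $\ell\subset H$. We must see that $a$ and $y$ are polynomials on $0\le u\le t-1$. By inclusion–exclusion over the coordinates $\ge t+1$,
$$a(t,u)=\sum_{j=0}^3(-1)^j\binom7j\binom{(4-j)t-u-j+6}6 .$$
After removing $j$ times $t+1$ the remaining sum is $(4-j)t-u-j$. For $j\le2$ it is $\ge t-1\ge0$ in the worst case $j=2$. For $j=3$ it is $t-u-3\ge-2$, and when it is $-2$ or $-1$ the binomial is $\binom46$ or $\binom56$, correctly $0$. For $j\ge4$ it is negative, and there is no contribution.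

For $y$, write $z(\ell)=3t-w$ with $0\le w\le t-1$. The other four coordinates have sum $t-u+w$, which lies between $1$ and $2t-1$, so again at most one exceeds $t$, and
$$y(t,u)=\sum_{w=0}^{t-1}\binom{w+2}2\binom{t-u+w+3}3-4\sum_{w=u+1}^{t-1}\binom{w+2}2\binom{w-u+2}3 .$$
The first sum is a polynomial in $(t,u)$. In the second put $w=u+1+\sigma$ with $0\le\sigma\le t-u-2$; it is a polynomial in $u$ and $t-u$, valid for $t-u-1\ge0$. Neither depends on $n$. So Lemma 2, part 2, applies. With $B(t):=q(t,t-1)$,
$$Q(t)=\frac1N\,t\,\pi_N(t)\,B(t)+O(n^{-2}L^d). \tag{6}$$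

**Step 3: compute $B(0)$ and $B'(0)$.** These decide the sign. At $u=t-1$ the $j=3$ term of $a$ is $\binom46=0$ and the second sum in $y$ is empty, so
$$B(t)=\binom{3t+7}6-7\binom{2t+6}6+21\binom{t+5}6-7R(t),\qquad R(t)=\sum_{w=0}^{t-1}\binom{w+2}2\binom{w+4}3 .$$
(At $t=1$ this is $210-196+21-28=7$, in agreement with $Q(1)=7$.) By Vandermonde, $\binom{w+4}3=4+6\binom w1+4\binom w2+\binom w3$, and Lemma 1 with $N=3$ gives
$$R(t)=t\,\pi_3(t)\Big[\tfrac43+\tfrac64\tbinom{t-1}1+\tfrac45\tbinom{t-1}2+\tfrac16\tbinom{t-1}3\Big].$$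
Since $\binom{-1}i=(-1)^i$ and $\pi_3(0)=1$, we get $R(0)=0$ and $R'(0)=\frac43-\frac32+\frac45-\frac16=\frac7{15}$. For the other three terms at $t=0$:

- $\binom{3t+7}6=\frac1{720}\prod_{i=2}^7(3t+i)$ has value $7$ and derivative $7\cdot3\big(\frac12+\dots+\frac17\big)=21\cdot\frac{223}{140}=\frac{669}{20}$.
- $\binom{2t+6}6=\prod_{i=1}^6\big(1+\frac{2t}i\big)$ has value $1$ and derivative $2H_6=\frac{49}{10}$.
- $\binom{t+5}6=\frac1{720}\,t(t+1)\cdots(t+5)$ has value $0$ and derivative $\frac{120}{720}=\frac16$.

Hence $B(0)=7-7=0$ and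
$$B'(0)=\frac{669}{20}-\frac{343}{10}+\frac72-\frac{49}{15}=\frac{53}{20}-\frac{49}{15}=-\frac{37}{60}. \tag{7}$$
The two fractions tell the story. The polynomial $a(t,t-1)$, which would be the answer if lines did not matter, vanishes at $0$ with positive derivative $\frac{53}{20}$, so without the correction each plane would push the $t^d$-coefficient in the conjectured direction. The seven nested lines contribute $-7R'(0)=-\frac{49}{15}$, which is larger in absolute value.

**Step 4: read off $[t^d]$.** Let $d\ge2$. Since $B$ is a fixed polynomial with $B(t)=-\frac{37}{60}t+O(t^2)$,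
$$[t^d]\big(t\,\pi_N(t)B(t)\big)=\sum_{i\ge1}[t^i]B\cdot[t^{d-1-i}]\pi_N=-\frac{37}{60}\cdot\frac{(\log n)^{d-2}}{(d-2)!}(1+o(1)).$$
By (1) the term $i=1$ dominates, the terms $i\ge2$ having lower powers of the logarithm, and $\log N=\log n+o(1)$. Insert this into (6), use $p=\frac{v^3}{168}(1+o(1))$ and $p\cdot O(n^{-2}L^d)=O(nL^d)$, and combine with (4) and (5). Since $60\cdot168=10080$,
$$[t^d]\big(\operatorname{ehr}_{U_{4,n}}-\operatorname{ehr}_M\big)=-\frac{37}{10080\,(d-2)!}\cdot\frac{v^3}n(\log n)^{d-2}(1+o(1))+O(nL^d).$$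
Because $(n-1)/2\le v\le n$, the quantity $v^3/n$ is at least $\frac{n^2}8(1+o(1))$. So the main term has order $n^2(\log n)^{d-2}$ and dominates $O(nL^d)$. The expression is negative for all large $n$, with the bound claimed in Theorem 1 for any constant $c_d<\frac{37}{80640\,(d-2)!}$. For $F=\emptyset$ we have $v=n$, and the stated asymptotic formula follows. This proves Theorem 1. $\square$

## Series classes: every rank $r\ge4$ and its dual rank

To raise the rank without destroying the computation, we replace one element outside $V$ by several elements in series.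

**Definition (parallel and series class).** Let $e$ be a non-loop of a matroid $K$ on $E$. Replacing $e$ by a parallel class $e_0,\dots,e_s$ gives the matroid on $(E\setminus e)\cup\{e_0,\dots,e_s\}$ in which, for $A\subseteq E\setminus e$, the rank of $A$ is $\mathrm{rk}_K(A)$ and the rank of $A\cup Z$ is $\mathrm{rk}_K(A\cup e)$ for every nonempty $Z\subseteq\{e_0,\dots,e_s\}$. Replacing $e$ by a series class in $K_1$ means doing this in $K_1^*$ and dualizing. For example, replacing one element of $U_{1,2}$ by a series class of size $2$ means making a parallel class of size $2$ in $U_{1,2}^*=U_{1,2}$, which gives $U_{1,3}$, and dualizing to $U_{2,3}$: an edge of a digon has been subdivided, giving a triangle.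

**Construction.** Let $s=r-4\ge0$. Let $M_1$ be the matroid of the previous sections on $E$ with $|E|=n_1=n-s$ elements, with $F\ne\emptyset$ and $v\ge(n_1-1)/2$. Fix $e\in F$ and let $M$ be $M_1$ with $e$ replaced by a series class of size $s+1$. Since $M_1$ is connected, $M_1^*$ is connected and $e$ is not a loop of it.

**Step 1: $M$ is connected, of rank $r$ on $n$ elements.** It has $n_1+s=n$ elements. The rank of $M^*$ equals that of $M_1^*$, namely $n_1-4$, so $M$ has rank $(n_1+s)-(n_1-4)=r$. Suppose $A\sqcup B$ is a separation of $M^*$. The pairs $\{e_i,e_j\}$ are circuits, so all $e_i$ lie on one side, say $A$. Replacing them by $e$ gives a partition $A'\sqcup B$ of $E$ with the same ranks and $e\in A'$. As $M_1^*$ is connected, $B=\emptyset$. So $M^*$ is connected, and hence so is $M$.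

**Step 2: express $\operatorname{ehr}_M$ as a weighted count over $t\mathcal P_{M_1}$.** Among the inequalities $y(A)+z(Z)\le\mathrm{rk}(A\cup e)$ with $Z\ne\emptyset$, the strongest has $Z=\{e_0,\dots,e_s\}$ because $z\ge0$. So Edmonds' description gives
$$\mathcal P_{M^*}=\big\{(y,z):\ z\ge0,\ \big(y,\textstyle\sum_iz_i\big)\in\mathcal P_{M_1^*}\big\}.$$
A lattice point $x^*$ of $t\mathcal P_{M_1^*}$ comes from $\binom{x^*_e+s}s$ lattice points of $t\mathcal P_{M^*}$, the ways of splitting $x^*_e$ into $s+1$ nonnegative parts. Using $x^*=t\mathbf 1-x$ and $\operatorname{ehr}_M=\operatorname{ehr}_{M^*}$,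
$$\operatorname{ehr}_M(t)=\sum_{x\in t\mathcal P_{M_1}\cap\mathbb Z^E}\binom{t-x_e+s}s=W(t)-C(t), \tag{8}$$
where $W$ is the same sum over $x\in t\Delta_{4,E}\cap\mathbb Z^E$, and $C$ is the sum over those $x$ that are not in $t\mathcal P_{M_1}$.

**Step 3: $W=O(L^d)$.** This says that the weighted hypersimplex stays small. Put $N=n_1-1$ and $\zeta=t-x_e\in[0,t]$. The other $N$ coordinates lie in $[0,t]$ and have sum $3t+\zeta$. For $t\ge3$ and $N\ge4$, inclusion–exclusion gives
$$W=\sum_{j=0}^3(-1)^j\binom Nj W_j,\qquad W_j=\sum_{\zeta=0}^t\binom{\zeta+s}s\binom{(3-j)t+\zeta-j+N-1}{N-1}.$$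
For $j\le2$ the remaining sum $(3-j)t+\zeta-j$ is $\ge0$. For $j=3$ it is $\zeta-3$, and the terms $\zeta=0,1,2$ vanish, as they should, because then $0\le\zeta-3+N-1<N-1$. For $j\ge4$ it is at most $-t+\zeta-4<0$. Put $u=(3-j)t+\zeta-j$ and $g_j(t,u)=\binom{u-(3-j)t+j+s}s$. For $j\le2$, $u$ runs from $(3-j)t-j$ to $(4-j)t-j$, so
$$W_j=S_{g_j}\big((4-j)t-(j-1);N\big)-S_{g_j}\big((3-j)t-j;N\big),$$
and Lemma 2, part 1, with $l=j-1$ and $l=j$ gives $W_j=O(N^{-j}L^d)$. For $j=3$, $u$ runs from $0$ to $t-3$, so $W_3=S_{g_3}(t-2;N)=O(N^{-3}L^d)$. Since $\binom Nj=O(N^j)$, we get $W=O(L^d)$.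

**Step 4: set up $C$.** Identity (3) holds pointwise, so it may be summed with weights. Since $e\in F$ lies in no line and no plane, symmetry again gives $C=b\Lambda+pQ$, where $\Lambda$ and $Q$ are now weighted by $\binom{t-x_e+s}s$. As a polynomial in $x$ we expand $\binom{t-x+s}s=\sum_{k\le s}c_k(t)\binom xk$ with fixed polynomials $c_k$; putting $x=0$ gives $c_0(t)=\binom{t+s}s$. We also use
$$\sum_{x=0}^u\binom xk\binom{u-x+N-2}{N-2}=\binom{u+N-1}{N-1+k}. \tag{9}$$
To see it, choose $N-1+k$ elements from $u+N-1$ in a row and let $x+1$ be the position of the $(k+1)$st chosen one: there are $k$ chosen among the $x$ before it and $N-2$ among the $u+N-2-x$ after it.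

**Step 5: the weighted planes.** The leading term must keep its sign. Let $N=n_1-7$. On $E\setminus H$, with $x_e=x$, the remaining $N-1$ coordinates have sum $u-x$. By (9) the weighted number of choices with total sum $u\le t-1$ is $\sum_kc_k(t)\binom{u+N-1}{N-1+k}$. Hence
$$Q=\sum_{u=0}^{t-1}q(t,u)\sum_kc_k(t)\binom{u+N-1}{N-1+k}.$$
By Lemma 2, part 3, with $T=t$, the terms $k\ge1$ are $O(n^{-2}L^d)$. By part 2 for $k=0$,
$$Q=\frac1N\,t\,\pi_N(t)\binom{t+s}sB(t)+O(n^{-2}L^d),\qquad \binom{t+s}sB(t)=-\frac{37}{60}t+O(t^2).$$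

**Step 6: the weighted lines.** They must remain negligible. Let $N'=n_1-3$ and $x(\ell)=3t-w$ as before. Sum the polynomial weight over all nonnegative vectors on $E\setminus\ell$ with sum $t+w\le2t-1$, and subtract the vectors with one coordinate $f\ge t+1$; at most one such coordinate can occur. By (9) the full sum is $\sum_kc_k(t)\binom{t+w+N'-1}{N'-1+k}$. For each of the $N'-1$ choices $f\ne e$, removing $t+1$ from $x_f$ leaves total $w-1$ and the same weight, giving $\sum_kc_k(t)\binom{w+N'-2}{N'-1+k}$. For $f=e$ write $x_e=t+1+\xi$; the polynomial weight is $\binom{s-1-\xi}s=\sum_kc_k'\binom\xi k$ with constants $c_k'$, and the total is again $w-1$. So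
$$\Lambda=\sum_{w=0}^{t-1}\binom{w+2}2\Big[\sum_kc_k(t)\binom{t+w+N'-1}{N'-1+k}-\sum_k\big((N'-1)c_k(t)+c_k'\big)\binom{w+N'-2}{N'-1+k}\Big],$$
where the subtracted term correctly vanishes at $w=0$. With $u=t+w$ the first part is a difference of sums with $T=2t$ and $T=t$, so it is $O(L^d/n)$ by Lemma 2, parts 1 and 3. With $w=u+1$ the second part has $T=t-1$, so it is $O(n)\cdot O(n^{-2}L^d)$. Thus $\Lambda=O(L^d/n)$.

**Step 7: compare.** As in Step 4 of the proof of Theorem 1,
$$[t^d]C=-\frac{37}{10080\,(d-2)!}\cdot\frac{v^3}{n_1}(\log n_1)^{d-2}(1+o(1))+O(nL^d).$$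
Since $v\ge(n_1-1)/2$ and $n_1=n-s$, this is $\le-c_1\,n^2(\log n)^{d-2}$ for some $c_1=c_1(r,d)>0$ and all large $n$. By (8) and Step 3, $[t^d]\operatorname{ehr}_M\ge c\,n^2(\log n)^{d-2}$ for some $c>0$ and all large $n$, whereas $[t^d]\operatorname{ehr}_{U_{r,n}}=O(L^d)=O((\log n)^d)$ by Lemma 3. The ratio of these two bounds tends to infinity, so no constant $C(r)$ can help. For rank $n-r$ take $M^*$: it is connected, $\operatorname{ehr}_{M^*}=\operatorname{ehr}_M$, and $\operatorname{ehr}_{U_{n-r,n}}=\operatorname{ehr}_{U_{r,n}}$. This proves Theorem 2. $\square$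

## Facet volumes: the coefficients of $t^{n-1}$ and $t^{n-2}$

We turn to Theorem 3. Let $M$ be connected of rank $r$ on $n\ge2$ elements; then $1\le r\le n-1$. The constant term of an Ehrhart polynomial is $1$, which settles $t^0$. Both $\mathcal P_M$ and $\Delta_{r,n}$ have dimension $n-1$ in the same hyperplane $x([n])=r$. The coefficient of $t^{n-1}$ is the volume relative to the lattice in that hyperplane, so $\mathcal P_M\subseteq\Delta_{r,n}$ settles $t^{n-1}$.

For $t^{n-2}$ let $n\ge3$; for $n=2$ this is the constant term. The coefficient is half the sum of the lattice-normalized volumes of the facets (e.g. Beck–Robins, *Computing the Continuous Discretely*, Thm. 5.6). The facets of $\mathcal P_M$ need not lie on facets of $\Delta_{r,n}$, so the normalizations have to be compared.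

**Step 1: normalized volume of a facet.** Let $\Lambda_0=\{z\in\mathbb Z^n:\sum z_i=0\}$. By Edmonds, each facet $G$ of $\mathcal P_M$ lies on a hyperplane $x(A)=\text{const}$ with $\emptyset\ne A\subsetneq[n]$. The functional $x\mapsto x(A)$ maps $\Lambda_0$ onto $\mathbb Z$, because it takes the value $1$ on $\mathbf e_i-\mathbf e_j$ with $i\in A$, $j\notin A$. On $\{\sum x_i=0\}$ it is the inner product with $u_A$, the orthogonal projection of the indicator vector $\mathbf e_A$. So $\Lambda_0$ splits into layers at distance $1/\|u_A\|$, each a translate of the kernel lattice, whose determinant is therefore $\det\Lambda_0\cdot\|u_A\|$. The normalized volume of $G$ is $\mathrm{vol}(G)/(\det\Lambda_0\cdot\|u_A\|)$.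

**Step 2: bound the normalization.** We have
$$\|u_A\|^2=|A|-\frac{|A|^2}n=\frac{|A|(n-|A|)}n\ge\frac{n-1}n=:\nu^2,$$
with equality when $|A|=1$. All facets of $\Delta_{r,n}$ have the form $x_i=0$ or $x_i=1$, so for the hypersimplex $\|u\|=\nu$ on every facet.

**Step 3: compare surface areas.** With $\mathrm{surf}$ denoting the surface area in the $(n-1)$-dimensional hyperplane,
$$[t^{n-2}]\operatorname{ehr}_M\le\frac{\mathrm{surf}(\mathcal P_M)}{2\nu\det\Lambda_0}\le\frac{\mathrm{surf}(\Delta_{r,n})}{2\nu\det\Lambda_0}=[t^{n-2}]\operatorname{ehr}_{U_{r,n}},$$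
because surface area is monotone for nested convex bodies.

## The linear coefficient as a positive functional of the rank function

It remains to treat the coefficient of $t$, where the inequality holds for a structural reason: $[t]\operatorname{ehr}$ is additive under Minkowski sums. (The coefficient of $t^2$ is not: the segments $[0,\mathbf e_1]$ and $[0,\mathbf e_2]$ have Ehrhart polynomial $t+1$, and their sum, a square, has $(t+1)^2$.) For a lattice polytope $P$ put $\lambda(P)=[t]\operatorname{ehr}_P$.

**Step 1: additivity of $\lambda$.** For lattice polytopes $P,Q$, the number $h(a,b)$ of lattice points of $aP+bQ$ is a polynomial in $a,b\in\mathbb Z_{\ge0}$ (McMullen, Bernstein). The linear coefficient of $h(t,t)$ is the sum of the linear coefficients of $h(t,0)=\operatorname{ehr}_P(t)$ and $h(0,t)=\operatorname{ehr}_Q(t)$. So $\lambda(P+Q)=\lambda(P)+\lambda(Q)$, and in particular $\lambda(kP)=k\lambda(P)$ for integers $k\ge1$.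

**Step 2: base polytopes of submodular functions.** We need a family of polytopes in which addition of functions is Minkowski addition. For a submodular $f$ on the subsets of $[n]$ with $f(\emptyset)=0$ put
$$P(f)=\{x\in\mathbb R^n:\ x(S)\le f(S)\ \text{for all }S,\ x([n])=f([n])\}.$$
It is bounded, since $f([n])-f([n]\setminus i)\le x_i\le f(\{i\})$. Given a vector $w$, order the elements so that $w_{\sigma_1}\ge\dots\ge w_{\sigma_n}$, put $S_i=\{\sigma_1,\dots,\sigma_i\}$, and let $x_{\sigma_i}=f(S_i)-f(S_{i-1})$ (the greedy point). It lies in $P(f)$: if $i$ is the largest index with $\sigma_i\in S$, submodularity for $S$ and $S_{i-1}$ gives $f(S)+f(S_{i-1})\ge f(S_i)+f(S\setminus\sigma_i)$, that is, $f(S)\ge x_{\sigma_i}+f(S\setminus\sigma_i)$, and induction on $|S|$ gives $f(S)\ge x(S)$. It maximizes $w$ over $P(f)$, because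
$$\sum_iw_ix_i=\sum_{i<n}(w_{\sigma_i}-w_{\sigma_{i+1}})\,x(S_i)+w_{\sigma_n}x([n])$$
is largest when each $x(S_i)=f(S_i)$. Hence the vertices are greedy points, which are integral if $f$ is integral, and the maximum of $w$ over $P(f)$ is additive in $f$. Two compact convex sets with the same support function coincide, so $P(f+g)=P(f)+P(g)$; likewise $P(kf)=kP(f)$ for integers $k\ge1$. Finally, $P(\mathrm{rk}_M)=\mathcal P_M$ by Edmonds, since $x_i\ge\mathrm{rk}([n])-\mathrm{rk}([n]\setminus i)\ge0$ holds automatically.

**Step 3: a basis of simplices.** For $\emptyset\ne I\subseteq[n]$ let $f_I(S)=1$ if $S\cap I\ne\emptyset$ and $0$ otherwise. For example, $f_{\{1\}}$ is the rank function of the matroid in which $1$ is a coloop and all other elements are loops. In general $f_I$ is the rank function of the matroid in which any one element of $I$ is a basis and the rest are loops, so $P(f_I)=\mathrm{conv}\{\mathbf e_i:i\in I\}$ and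
$$\lambda(P(f_I))=[t]\binom{t+|I|-1}{|I|-1}=H_{|I|-1}.$$
The $f_I$ form a $\mathbb Z$-basis of the integer functions $f$ with $f(\emptyset)=0$. Indeed, $f=\sum_Iy_If_I$ means $f(S)=g([n])-g([n]\setminus S)$, where $g(T)=\sum_{\emptyset\ne I\subseteq T}y_I$. Taking $S=[n]$, this is equivalent to $g(T)=f([n])-f([n]\setminus T)$ for all $T$, which has $g(\emptyset)=0$, and Möbius inversion determines the integers $y_I$ uniquely.

**Step 4: $\lambda(\mathcal P_M)$ is linear in the rank function.** Write $\mathrm{rk}_M=\sum_Iy_If_I$ and move the negative terms to the other side: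
$$\mathrm{rk}_M+\sum_{y_I<0}|y_I|f_I=\sum_{y_I>0}y_If_I .$$
All functions here are submodular, so Step 2 turns this into an identity of Minkowski sums, and Step 1 gives $\lambda(\mathcal P_M)=\sum_Iy_IH_{|I|-1}=\phi(\mathrm{rk}_M)$, where $\phi$ is the linear functional with $\phi(f_I)=H_{|I|-1}$.

**Step 5: an explicit formula for $\phi$ with positive weights.** This is what yields monotonicity. For $1\le s\le n-1$ let
$$\omega_s=\frac{(s-1)!\,(n-s-1)!}{(n-1)!}=\int_0^1x^{s-1}(1-x)^{n-s-1}\,dx,\qquad \Omega=\sum_{\emptyset\ne S\subsetneq[n]}\omega_{|S|}.$$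
We claim
$$\phi(f)=\sum_{\emptyset\ne S\subsetneq[n]}\omega_{|S|}\,f(S)-(\Omega-H_{n-1})\,f([n]). \tag{10}$$
Both sides are linear, so it suffices to check $f=f_I$. Let $k=n-|I|$. The sets with $f_I(S)=0$ are the subsets of $[n]\setminus I$, and
$$\sum_{\emptyset\ne S\subseteq[n]\setminus I}\omega_{|S|}=\int_0^1\frac{(1-x)^{n-1-k}}x\sum_{s=1}^k\binom ksx^s(1-x)^{k-s}\,dx=\int_0^1\frac{(1-x)^{n-1-k}\big(1-(1-x)^k\big)}x\,dx .$$
With $y=1-x$ and $n-1-k=|I|-1$ this is
$$\int_0^1\frac{y^{|I|-1}-y^{n-1}}{1-y}\,dy=\sum_{j=|I|-1}^{n-2}\frac1{j+1}=H_{n-1}-H_{|I|-1}.$$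
So the right side of (10) at $f_I$ is $\Omega-(H_{n-1}-H_{|I|-1})-(\Omega-H_{n-1})=H_{|I|-1}$, as claimed.

**Step 6: compare with the uniform matroid.** For all $S$ we have $\mathrm{rk}_M(S)\le\min(|S|,r)=\mathrm{rk}_{U_{r,n}}(S)$, and $\mathrm{rk}_M([n])=r=\mathrm{rk}_{U_{r,n}}([n])$. By (10) and $\omega_s>0$,
$$[t]\operatorname{ehr}_{U_{r,n}}-[t]\operatorname{ehr}_M=\sum_{\emptyset\ne S\subsetneq[n]}\omega_{|S|}\big(\mathrm{rk}_{U_{r,n}}(S)-\mathrm{rk}_M(S)\big)\ge0,$$
with equality if and only if the rank functions agree, that is, $M=U_{r,n}$. This proves Theorem 3. $\square$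

As a check, return to $n=4$ and the rank-$2$ matroid whose only non-basis is $\{1,2\}$. Its rank function differs from that of $U_{2,4}$ only at $S=\{1,2\}$, by $1$, so the formula predicts the difference $\omega_2=\frac{1!\,1!}{3!}=\frac16$. This is the coefficient of $t$ found by hand.
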